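# Exponential-size finite countermodels for queries over $\mathcal S$

## 1. An endless chain, over a transitive role and over an ordinary one

Take one role name $t$, which must be interpreted by a transitive relation, the single axiom $A\sqsubseteq\exists t.A$ ("every $A$-element has a $t$-successor in $A$"), and the single fact $A(a)$. Ask: does every model contain an element $x$ with $t(x,x)$?

*Among all models, no.* The natural numbers with $t$ read as $<$, with $A$ true everywhere and $a=0$, form a model, and no number is below itself.

*Among finite models, yes.* Start at $v_0=a$ and follow witnesses: $v_1,v_2,\dots$ with $v_{i+1}$ a $t$-successor of $v_i$ in $A$. In a finite model some element repeats, say $v_i=v_j$ with $1\le i<j$. Transitivity gives $(v_i,v_j)\in t$, that is, $t(v_i,v_i)$. We even have $t(a,v_i)$, so the more local question "is there an $x$ with $t(a,x)$ and $t(x,x)$?" also gets the answer yes in every finite model, and no in $(\mathbb N,<)$.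

Now replace $t$ by an ordinary role $r$, with axiom $A\sqsubseteq\exists r.A$ and fact $A(a)$. The finite model with two elements, each the $r$-successor of the other, has no $x$ with $r(x,x)$. More generally, fix $k$ and try to avoid directed $r$-cycles of every length $1,\dots,k$. The directed cycle on $k+1$ elements does it: it has a closed directed walk of length $j$ only if $k+1$ divides $j$.

So for ordinary roles an endless chain can be bent into a long cycle that small queries cannot detect, while a transitive role detects the bending at once. Restricting to finite models therefore changes which queries are entailed. If a query is *not* entailed over finite models, there is a finite countermodel. How large must the smallest one be? This size decides the complexity of the problem, and it is what these notes bound.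

## 2. Finite entailment over $\mathcal S$ knowledge bases

**Definition (logic).** Role names are split into non-transitive and transitive ones. Concepts of $\mathcal S$ are built from concept names by the constructors of $\mathcal{ALC}$. Since the others are abbreviations, we use only $\top,\neg,\sqcap,\exists\rho.C$. An interpretation $M$ has a nonempty domain $\Delta^M$, sets $A^M\subseteq\Delta^M$, relations $\rho^M\subseteq\Delta^M\times\Delta^M$ and elements $a^M$. Transitive role names must denote transitive relations. As usual, $m\in(\exists\rho.C)^M$ iff some $m'\in C^M$ has $(m,m')\in\rho^M$. A knowledge base (KB) $\mathcal K=\langle\mathcal T,\mathcal A\rangle$ consists of a TBox of inclusions $C\sqsubseteq C'$ and an ABox of facts $C(a)$, $\rho(a,b)$. We do not assume that different individual names denote different elements; everything also works under that assumption.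

**Definition (queries).** A conjunctive query (CQ) is a finite set of atoms $A(x)$ and $\rho(x,y)$ over variables, some of which are answer variables. Here $\rho$ may be transitive or not. A match of a CQ in $M$ for a tuple $\bar a$ of individuals is a map of its variables to $\Delta^M$ that makes all atoms true and sends the answer variables to the corresponding elements of $\bar a^M$. A UCQ $Q$ is a finite union of CQs, and $M\models Q(\bar a)$ means that some CQ of $Q$ has a match. We write $\mathcal K\models_{\rm fin}Q(\bar a)$ if $M\models Q(\bar a)$ for every finite model $M$ of $\mathcal K$. Complexity is combined complexity: it is measured in the total size of $\mathcal T,\mathcal A,Q$.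

**Definition (rooted, admissible).** The components of a CQ are the connected components of the graph on its variables whose edges come from role atoms. A UCQ is rooted if each of its CQs is connected and has at least one answer variable. A UCQ is **admissible** if every component of every CQ in it either contains an answer variable or mentions at most one transitive role name; different components may mention different ones.

For example, let $t,s$ be transitive. The Boolean CQ $\{t(x,y),\,s(x',y')\}$ is admissible, since it has two components with one transitive role each. The Boolean CQ $\{t(x,y),s(y,w)\}$ is not. It becomes admissible, and rooted, if $x$ is an answer variable. All rooted UCQs and all UCQs using at most one transitive role are admissible.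

**Definition (noetherian).** A transitive role $t$ is noetherian in $M$ if there is no infinite sequence $v_0,v_1,\dots$ with $(v_i,v_{i+1})\in t^M$ and $(v_{i+1},v_i)\notin t^M$ for all $i$.

The relation $<$ on $\mathbb N$ is not noetherian. The relation $>$ on $\mathbb N$ is. The full relation on any set is noetherian, because no step in it is one-way. In a *finite* $M$ every transitive role is noetherian: in any infinite sequence of $t$-steps we have $v_i=v_j$ for some $i<j$, and then $(v_{i+1},v_i)\in t^M$, by transitivity if $j>i+1$, and because $(v_{i+1},v_i)=(v_i,v_{i+1})$ if $j=i+1$.

The paper of Yazmín Ibáñez-García, Jean Christoph Jung, Vincent Michielini and Filip Murlak, "Revisiting Conjunctive Query Entailment for $\mathcal S$", arXiv:2511.07933 (2025), is the source of our problem. The background is as follows.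

1. Over unrestricted models, UCQ entailment in $\mathcal S$ is 2ExpTime-complete, with hardness already for Boolean CQs using two transitive roles. Finite UCQ entailment in $\mathcal S$ is 2ExpTime-complete as well.
2. Over unrestricted models, entailment of rooted UCQs is coNExpTime-complete.
3. Over unrestricted models, entailment of UCQs using at most one transitive role name, and arbitrarily many non-transitive ones, is coNExpTime-complete.

The problem is whether the two coNExpTime upper bounds hold for finite entailment. They do.

**Theorem 1.** There is a polynomial $\mathsf p$ such that for every $\mathcal S$ KB $\mathcal K=\langle\mathcal T,\mathcal A\rangle$, admissible UCQ $Q$ and tuple $\bar a$: if some model $M$ of $\mathcal K$ in which all transitive roles are noetherian (e.g. a finite model) has $M\not\models Q(\bar a)$, then there is a finite model $F$ of $\mathcal K$ with $F\not\models Q(\bar a)$ and $|\Delta^F|\le 2^{\mathsf p(|\mathcal K|+|Q|)}$.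

**Corollary 2.** Finite entailment of admissible UCQs over $\mathcal S$ KBs is in coNExpTime. In particular this holds for rooted UCQs and for UCQs using at most one transitive role.

**Proof of Corollary 2 from Theorem 1.** If $Q(\bar a)$ is not finitely entailed, a finite countermodel exists, and all its transitive roles are noetherian. So by Theorem 1 there is a countermodel of at most exponential size. Guess an interpretation of that size for the symbols in $\mathcal K,Q$. In exponential time check transitivity, TBox and ABox, and check for each CQ with $k$ variables that none of the $|\Delta^F|^k=2^{\mathrm{poly}}$ assignments is a match. So non-entailment is in NExpTime. $\square$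

**Theorem 3.**

1. Finite entailment is coNExpTime-hard already for UCQs that are simultaneously rooted and use a single transitive role, and also for the Boolean versions of these queries. Hence finite entailment of rooted UCQs, and finite entailment of UCQs using at most one transitive role, are both coNExpTime-complete. The same reduction works over unrestricted models.
2. For admissible $Q$: $\mathcal K\models_{\rm fin}Q(\bar a)$ iff $\bar a$ is an answer to $Q$ in every model of $\mathcal K$ in which the transitive roles *occurring in $Q$* are noetherian. In particular, for UCQs without transitive roles, finite and unrestricted entailment coincide, even if $\mathcal T$ uses transitive roles.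
3. An exponential size bound in Theorem 1 is unavoidable: there are KBs $\mathcal K_D$ $(D\ge 1)$ of size $O(D\log D)$ and a fixed atomic query that is not finitely entailed by any $\mathcal K_D$, such that every model of $\mathcal K_D$ has at least $2^D$ elements.

Sections 3–10 prove Theorem 1; Sections 11–13 prove Theorem 3.

## 3. Folding by types, and four ways it creates matches

Let $\mathrm{cl}$ be the set of subconcepts of concepts in $\mathcal T,\mathcal A$, together with the concept names of $Q$, and let $n=|\mathrm{cl}|$. The **type** of $m\in\Delta^M$ is $\mathrm{tp}(m)=\{C\in\mathrm{cl}:m\in C^M\}$. There are at most $2^n$ types.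

The natural first attempt at a small countermodel is to keep one representative of $M$ for each type. For each $\exists\rho.C$ in the type of a representative, draw a $\rho$-edge to the representative of the type of some witness, and close the transitive roles under transitivity. This keeps concepts under control, but it creates matches of queries. Here are four small instances, each with a different cause.

1. *Short cycles.* Axiom $\top\sqsubseteq\exists r.\top$, query $r(x,x)$. There is only one type, so the folded structure is a single $r$-loop and the query matches. The two-element $r$-cycle is a model with no match.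

2. *Glued futures.* Axioms $A\sqsubseteq\exists r.C$ and $C\sqsubseteq\exists r.\top$, fact $A(a)$, query $\{A(x),r(x,y),r(y,z),B(z)\}$. Let $M$ have elements $a,m,n_0,m',n_0'$, with $r$-edges $a\to m\to n_0$ and $m'\to n_0'$, and $A^M=\{a\}$, $C^M=\{m,m'\}$, $B^M=\{n_0'\}$. There is no match, since from $a$ one only gets $a\to m\to n_0$. But $m$ and $m'$ have the same type $\{C,\top,\exists r.\top\}$. If $m'$ represents it, the folded structure contains $a\to m'\to n_0'$, a match.

3. *Glued pasts.* Axioms $A\sqsubseteq\exists r.\top$ and $B\sqsubseteq\exists r.\top$, facts $A(a),B(b)$, query $\{A(x_1),r(x_1,y),r(x_2,y),B(x_2)\}$. In the model with edges $a\to y_1$ and $b\to y_2$ only, and $A$ true only at $a$, $B$ only at $b$, there is no match. But $y_1,y_2$ both have type $\{\top\}$, and after folding they are one element with two parents.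

4. *Folded transitive roles.* Facts $A(a)$ and $(\exists t.A)(a)$, no axioms, query $t(x,x)$. Let $M$ be $a_0<a_1<a_2$ with $t$ read as $<$, $A$ true everywhere, and $a=a_0$. Then $a_0,a_1$ both have type $\{A,\exists t.A\}$. Taking $a_1$ as the witness for $a_0$ and folding gives a $t$-loop.

There are four remedies. Against 1 we carry a counter modulo $k+1$, as in Section 1. Against 2 we refine types by recording which fragments of the query can start at an element. Against 3 the elements of $F$ are words that remember the last $K=2k+2$ steps of their history. Against 4 we never fold inside a transitive role: in the example, the witness for $a_0$ should have been $a_2$, the *last* one, which has no further demands. This is where noetherianity enters, and we start there.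

From now on fix $\mathcal K,Q,\bar a$ and $M$ as in Theorem 1. Let $N_R$ and $N_T$ be the sets of non-transitive and transitive role names in $\mathcal K,Q$. Let $k\ge1$ be the maximal number of variables of a CQ in $Q$, and put
$$K:=2k+2.\tag{1}$$
For $r\in N_R$ and $\exists r.C\in\mathrm{tp}(m)$, fix a witness $w(m,r,C)\in C^M$ with $(m,w(m,r,C))\in r^M$.

## 4. Final witnesses for a noetherian role

The purpose of this section is to attach to each $m$ a small set of $t$-successors that serves all $t$-demands of $m$ *and* of its own members, so that no further $t$-steps are ever needed from inside it.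

**Lemma 4.** For every $t\in N_T$ and $m\in\Delta^M$ there is $Z_t(m)\subseteq\Delta^M$ with $|Z_t(m)|\le(n+1)^n$ such that:

(a) $(m,z)\in t^M$ for all $z\in Z_t(m)$;

(b) if $\exists t.C\in\mathrm{tp}(m)$, then $Z_t(m)\cap C^M\neq\emptyset$;

(c) if $z\in Z_t(m)$ and $\exists t.C\in\mathrm{tp}(z)$, then there is $z'\in Z_t(m)\cap C^M$ with $(z,z')\in t^M$.

**Step 1: final successors exist.** This step finds witnesses that cannot be improved. Call $v'\in C^M$ *$C$-final* if every $v''\in C^M$ with $(v',v'')\in t^M$ satisfies $(v'',v')\in t^M$. Suppose $\exists t.C\in\mathrm{tp}(v)$. Start with any $t$-successor of $v$ in $C^M$. While the current element $v'$ is not $C$-final, move to some $v''\in C^M$ with $(v',v'')\in t^M$ and $(v'',v')\notin t^M$; by transitivity it is again a $t$-successor of $v$. An infinite run would contradict noetherianity, so we stop at a $C$-final $t$-successor of $v$. Fix one and call it $w_t(v,C)$.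

**Step 2: the set and its size.** This step iterates final witnesses, using each concept at most once. Let $Z_t(m)$ be the set of all $v_j$, $j\ge1$, arising from sequences $v_0=m$, $v_i=w_t(v_{i-1},C_i)$ for $1\le i\le j$, where $\exists t.C_i\in\mathrm{tp}(v_{i-1})$ and $C_1,\dots,C_j$ are pairwise distinct. The sequence is determined by $(C_1,\dots,C_j)$, and the $C_i$ lie in $\mathrm{cl}$, so
$$|Z_t(m)|\le\sum_{j=0}^n\binom nj j!\le\sum_{j=0}^n\binom nj n^j=(n+1)^n .$$
Item (a) holds by transitivity, and (b) holds because $w_t(m,C)\in Z_t(m)$.

**Step 3: closure.** This step proves (c). Let $z=v_j$ come from a sequence as above, and let $\exists t.C\in\mathrm{tp}(z)$. If $C\notin\{C_1,\dots,C_j\}$, the sequence can be prolonged, and $z'=w_t(v_j,C)$ works. Suppose $C=C_i$. Pick $v''\in C^M$ with $(v_j,v'')\in t^M$. Since $i=j$ or $(v_i,v_j)\in t^M$, we get $(v_i,v'')\in t^M$. As $v_i$ is $C$-final, $(v'',v_i)\in t^M$, and hence $(v_j,v_i)\in t^M$ by transitivity. So $z'=v_i\in Z_t(m)\cap C^M$ works. $\square$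

*Example.* Let $M=\{c_1,c_2\}$ with $t^M$ the full relation, $A^M=\{c_1\}$, $B^M=\{c_2\}$, and axioms $A\sqsubseteq\exists t.B$, $B\sqsubseteq\exists t.A$. The concept sequences $(A)$, $(B)$, $(A,B)$, $(B,A)$ starting at $c_1$ end in $c_1,c_2,c_2,c_1$, so $Z_t(c_1)=\{c_1,c_2\}$. The demand $\exists t.B$ of $c_2$, reached by $(A,B)$, is served by $c_2$ itself, as in the second case of Step 3: we go *back* inside the set, along an edge that $M$ really has. In the fourth example of Section 3, $w_t(a_0,A)=a_2$ and $Z_t(a_0)=\{a_2\}$.

## 5. Levels in a query component, and which fragments start at an element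

**Choosing what to avoid.** This step reduces the task from CQs to components. Rename variables so that different CQs share none. For every CQ $q$ of $Q$ some component $p_q$ of $q$ has no match in $M$ (with answer variables sent to the corresponding elements of $\bar a^M$), because matches of all components would combine to a match of $q$. It suffices to build $F$ in which no $p_q$ has a match. Let $\mathcal P$ be the set of those $p_q$ that contain no answer variable. By admissibility each $p\in\mathcal P$ is connected, has at most $k$ variables and mentions at most one transitive role, denoted $t_p$. If it mentions none, statements about $t_p$ are void.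

In $F$, non-transitive edges will lead one level deeper, and transitive edges will stay on their level. This suggests the following notions.

**Definition (leveled).** A component $p\in\mathcal P$ is leveled if there is $\lambda:\mathrm{var}(p)\to\mathbb Z$ with $\lambda(y)=\lambda(x)+1$ for every atom $r(x,y)$ with $r\in N_R$, and $\lambda(y)=\lambda(x)$ for every atom $t_p(x,y)$. Fix such a $\lambda$ for each leveled $p$.

As $p$ is connected with at most $k$ variables and each atom changes $\lambda$ by at most $1$, we have $\max\lambda-\min\lambda\le k-1$. For example, $\{r(x,y),t(x,y)\}$ and $\{r(x,x)\}$ are not leveled.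

**Definition (fragments).** A walk is a sequence of variables in which consecutive ones occur in a common role atom. For a variable $y$ of a leveled $p$ let

- $P_y$ be the set of variables reachable from $y$ by walks all of whose members $x$ satisfy $\lambda(x)\ge\lambda(y)$;
- $R_y=\{x\in P_y:\lambda(x)=\lambda(y)$ and $x$ has an incoming non-transitive atom in $p\}$.

For $P\subseteq\mathrm{var}(p)$ write $p|P$ for the set of atoms of $p$ with all variables in $P$. A homomorphism $p|P\to M$ is a map $P\to\Delta^M$ that preserves these atoms.

*Example.* Let $p=\{r(x_1,y_1),r(x_2,y_2),t(y_1,z),t(y_2,z)\}$. It is leveled with $\lambda(x_1)=\lambda(x_2)=0$ and $\lambda(y_1)=\lambda(y_2)=\lambda(z)=1$. Here $P_{y_1}=\{y_1,y_2,z\}$, $R_{y_1}=\{y_1,y_2\}$, and $P_{x_1}=\mathrm{var}(p)$.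

The set $R_y$ consists of the points where the fragment $P_y$ is entered by non-transitive atoms. In a tree-shaped structure all of these points would fall on one node: in the example, $y_1$ and $y_2$ would both be the unique origin of the $t$-group containing $z$. This is why the next definition asks that $R_y$ be mapped to a single element.

**Definition (the equivalence $\sim$).** For $m\in\Delta^M$ let

- $\Theta(m)$ be the set of all variables $y$ of leveled $p\in\mathcal P$ such that $y$ has an incoming non-transitive atom and there is a homomorphism $p|P_y\to M$ mapping all of $R_y$ to $m$;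
- $\Xi(m)=\{(r,y):r\in N_R$, and there is $m'$ with $(m,m')\in r^M$ and $y\in\Theta(m')\}$.

Put $m\sim m'$ iff $\mathrm{tp},\Theta,\Xi$ agree on $m$ and $m'$. Let $\mathrm{rep}$ map each element to a fixed representative of its class, and let $E$ be the set of representatives.

If $Q$ has $v$ variables in total, there are at most $2^{n+v+|N_R|v}$ classes, so $|E|\le2^{\mathrm{poly}}$.

*Example.* In the second example of Section 3 the levels of $x,y,z$ are $0,1,2$. Here $y\in\Theta(m_0)$ iff $m_0$ has an $r$-successor in $B$, and $(r,z)\in\Xi(m_0)$ iff the same holds. So $\Xi(m)=\emptyset$ while $\Xi(m')=\{(r,z)\}$, and $m\not\sim m'$: the bad folding is forbidden.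

## 6. The structure $F$ on words of length at most $2k+2$

Let $I=\{a^M:a$ an individual of $\mathcal A$ or $\bar a\}$, or a singleton with an arbitrary element of $\Delta^M$ if this set is empty. For a word $u$ let $\mathrm{suf}_N(u)$ be its suffix of length $N$, or $u$ itself if $|u|<N$. Note that $\mathrm{suf}_{N'}(\mathrm{suf}_N(u))=\mathrm{suf}_{N'}(u)$ for $N'\le N$.

The elements of $F$ are words recording the last steps of a path through $M$. Each node $u$ carries two elements of $M$: $\mathrm{in}(u)$, the element that edges *into* $u$ really lead to, and $\mathrm{out}(u)$, an equivalent element whose witnesses are used for edges *out of* $u$. While the word is still short the two are equal. Once it is long, $\mathrm{out}(u)$ is a representative, so that only exponentially many letters occur.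

**Definition (letters).** Core letters are $[d]$ with $d\in I$; they have $\mathrm{in}=\mathrm{out}=d$ and counter $0$. Other letters are quadruples $\ell=(e,\varsigma,c,o)$, where $e\in\Delta^M$, the counter $c$ lies in $\mathbb Z/(k+1)$, and the step $\varsigma$ is

- either $(r,C)$ with $r\in N_R$ and $\exists r.C\in\mathrm{tp}(e)$, and then $\mathrm{in}(\ell)=w(e,r,C)$;
- or $(t,z)$ with $t\in N_T$ and $z\in Z_t(e)$, and then $\mathrm{in}(\ell)=z$.

Further, $o=\mathrm{out}(\ell)\in\{\mathrm{in}(\ell),\mathrm{rep}(\mathrm{in}(\ell))\}$. For a word $u$, the values $\mathrm{in}(u)$, $\mathrm{out}(u)$ and $\kappa(u)$ (the counter) are those of its last letter. A word is **$\rho$-entered** if its last letter has a step with role $\rho$. Always $\mathrm{in}(u)\sim\mathrm{out}(u)$.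

**Definition (nodes).** $\Delta^F$ is the least set of words that contains the core nodes $[d]$, $d\in I$, and is closed under children. The children of $u$, with $e=\mathrm{out}(u)$ and $c=\kappa(u)$, are the words $\mathrm{suf}_K(u\ell)$, where

- ($r$-children, $r\in N_R$) $\ell=(e,(r,C),c+1,o)$ for each $\exists r.C\in\mathrm{tp}(e)$;
- ($t$-children, $t\in N_T$), only if $u$ is *not* $t$-entered: $\ell=(e,(t,z),c,o)$ for each $z\in Z_t(e)$;

and in both cases $o=\mathrm{in}(\ell)$ if $|u|+1<K$, and $o=\mathrm{rep}(\mathrm{in}(\ell))$ otherwise.

We use the following bookkeeping facts.
$$\mathrm{suf}_K(u\ell)=\mathrm{suf}_{K-1}(u)\,\ell .\tag{2}$$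
A child of $u$ has length $\min(|u|+1,K)$. So a non-core node of length $j<K$ is a child only of nodes of length $j-1$, and nodes of length less than $K$ have $\mathrm{in}=\mathrm{out}$. Core nodes are not children, because the last letter of a child is not a core letter. Every non-core node is a child of some node, and possibly of several: a parent of a word of length $K$ may have had a first letter that was dropped.

**Definition (interpretation).** Put $a^F=[a^M]$ and $A^F=\{u:\mathrm{in}(u)\in A^M\}$. For $r\in N_R$,
$$r^F=\{([d],[d']):(d,d')\in r^M\}\cup\{(u,u'):u'\text{ an $r$-child of }u\}.$$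
For $t\in N_T$, $t^F$ consists of

- (i) $([d],[d'])$ with $(d,d')\in t^M$;
- (ii) $(u,u')$ with $u'$ a $t$-child of $u$;
- (ii′) $([d],u')$ with $(d,d')\in t^M$ and $u'$ a $t$-child of $[d']$;
- (iii) $(u',u'')$ where $u',u''$ are $t$-children of a common node via steps $(t,z'),(t,z'')$, and $(z',z'')\in t^M$.

*Example worked by hand.* Take the axiom $\top\sqsubseteq\exists r.\top$, the fact $\top(a)$ and the query $r(x,x)$. Then $k=1$, $K=4$, and the counter lives in $\mathbb Z/2$. Let $M=\{0,1\}$ with $r$-edges $0\to1\to0$ and $a^M=0$. The query is not leveled, so $\Theta=\Xi=\emptyset$; both elements have type $\{\top,\exists r.\top\}$, so there is one class, and we let $0$ represent it. Put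
$$\ell_1=(0,(r,\top),1,1),\quad \ell_2=(1,(r,\top),0,0),\quad \ell_3=(0,(r,\top),1,0),\quad \ell_4=(0,(r,\top),0,0).$$
Each node has exactly one child. Starting from $[0]$ we get
$$[0],\ \ [0]\ell_1,\ \ [0]\ell_1\ell_2,\ \ [0]\ell_1\ell_2\ell_3,\ \ \ell_1\ell_2\ell_3\ell_4,\ \ \ell_2\ell_3\ell_4\ell_3,\ \ \ell_3\ell_4\ell_3\ell_4,\ \ \ell_4\ell_3\ell_4\ell_3,$$
and the child of the last node is $\ell_3\ell_4\ell_3\ell_4$ again. So $F$ has eight nodes: a tail of six, then a 2-cycle, and no $r$-loop. Without the counter, $\ell_3$ and $\ell_4$ would be the same letter, and the word $\ell_3\ell_3\ell_3\ell_3$ would be its own child.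

## 7. $F$ is a model of $\mathcal K$ of exponential size

**Step 1: the size of $F$.** This step bounds $|\Delta^F|$. Put $b=n+|N_T|(n+1)^n$; this bounds the number of steps $\varsigma$ available at a given $e$, by Lemma 4. Let $V_0=I$, and let $V_{j+1}$ consist of all $w(e,r,C)$ and all $z\in Z_t(e)$ with $e\in V_j$. Then $|V_j|\le|I|b^j$. A node of length $j<K$ has its out-value in $V_{j-1}$, and a node of length $K$ has its out-value in $E$. So all out-values lie in $V_0\cup\dots\cup V_{K-1}\cup E$, a set of size $2^{\mathrm{poly}}$. A non-core letter in use is determined by $e$ from this set, one of at most $b$ steps, one of $k+1$ counters, and one of two choices of $o$. Hence only $L=2^{\mathrm{poly}}$ letters are in use, and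
$$|\Delta^F|\le\sum_{j\le K}L^j=2^{\mathrm{poly}},$$
because $K=2k+2$ is polynomial.

**Step 2: siblings do not depend on the parent.** This step controls nodes with several parents; transitivity rests on it.

**Lemma 5.** If $u'$ is a $t$-child of both $u$ and $v$, then $u$ and $v$ have the same $t$-children.

**Proof.** Neither $u$ nor $v$ is $t$-entered, since they have $t$-children. The last letter of $u'$ shows $\mathrm{out}(u)=\mathrm{out}(v)$ and $\kappa(u)=\kappa(v)$. Further, $|u|+1<K$ iff $|u'|<K$ iff $|v|+1<K$. So the same letters are available for $t$-children of $u$ and of $v$. Finally, by (2), $\mathrm{suf}_{K-1}(u)$ is $u'$ without its last letter, and so is $\mathrm{suf}_{K-1}(v)$; by (2) again, the $t$-children are the words $\mathrm{suf}_{K-1}(u)\ell=\mathrm{suf}_{K-1}(v)\ell$ with these letters. $\square$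

**Step 3: $t^F$ is transitive.** This step shows that $F$ is an interpretation at all. Consider two consecutive $t$-edges with middle node $y$. Core nodes have incoming $t$-edges only of kind (i). A node that is neither core nor $t$-entered has no incoming $t$-edge. A $t$-entered node has outgoing $t$-edges only of kind (iii). So there are two cases.

If $y$ is core, the first edge is of kind (i) and the second is of kind (i), (ii) or (ii′). By transitivity of $t^M$ the composition is (i) in the first case. For (i)(ii), from $[d]$ to $[d']$ to a $t$-child of $[d']$, it is (ii′) by definition. For (i)(ii′), from $[d]$ to $[d']$ to a $t$-child of $[d'']$ with $(d',d'')\in t^M$, we have $(d,d'')\in t^M$, so it is (ii′).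

If $y=u'$ is $t$-entered, the second edge $(u',u'')$ is of kind (iii); let $v$ be a common parent of $u',u''$. If the first edge is (ii), from $u$ to its $t$-child $u'$, then $u''$ is a $t$-child of $u$ by Lemma 5, and the composition is (ii). If the first edge is (ii′), from $[d]$ to a $t$-child $u'$ of $[d']$, then $u''$ is a $t$-child of $[d']$ by Lemma 5, and the composition is (ii′). If the first edge is (iii), say $(x,u')$ with common parent $v'$, then $u''$ is a $t$-child of $v'$ by Lemma 5. The steps $(t,z)$ of $x$, $(t,z')$ of $u'$, $(t,z'')$ of $u''$ are read off their last letters, and $(z,z'),(z',z'')\in t^M$ gives $(z,z'')\in t^M$; the composition is (iii).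

**Step 4: concepts.** This step shows that $F$ satisfies $\mathcal K$.

**Lemma 6.** For all $u\in\Delta^F$ and $C\in\mathrm{cl}$: $u\in C^F$ iff $\mathrm{in}(u)\in C^M$. Hence $F\models\mathcal K$.

**Proof.** We use induction on $C$. Concept names hold by definition, and $\top,\neg,\sqcap$ are immediate. Consider $\exists\rho.C$, and recall that $\mathrm{tp}(\mathrm{in}(u))=\mathrm{tp}(\mathrm{out}(u))$.

($\Leftarrow$) Let $\exists\rho.C\in\mathrm{tp}(\mathrm{in}(u))=\mathrm{tp}(\mathrm{out}(u))$. If $\rho\in N_R$, the $\rho$-child of $u$ for $\exists\rho.C$ has in-value $w(\mathrm{out}(u),\rho,C)\in C^M$ and is a witness by induction. If $\rho=t\in N_T$ and $u$ is not $t$-entered, Lemma 4(b) gives $z\in Z_t(\mathrm{out}(u))\cap C^M$, and the $t$-child via $(t,z)$ is a witness. If $u$ is $t$-entered, it is a $t$-child of some $v$ via $(t,z)$ with $z=\mathrm{in}(u)\in Z_t(\mathrm{out}(v))$. Lemma 4(c) gives $z'\in Z_t(\mathrm{out}(v))\cap C^M$ with $(z,z')\in t^M$, and the $t$-child of $v$ via $(t,z')$ is a witness, by an edge of kind (iii).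

($\Rightarrow$) Let $(u,u')\in\rho^F$ with $u'\in C^F$, so $\mathrm{in}(u')\in C^M$ by induction. We check each kind of edge.
$$\begin{aligned}&\text{core edges, and (iii):} && (\mathrm{in}(u),\mathrm{in}(u'))\in\rho^M;\\ &\text{child edges:} && (\mathrm{out}(u),\mathrm{in}(u'))\in\rho^M;\\ &\text{(ii′), }u=[d]: && (d,d')\in t^M,\ (d',\mathrm{in}(u'))\in t^M,\text{ so }(\mathrm{in}(u),\mathrm{in}(u'))\in t^M.\end{aligned}\tag{3}$$
For child edges with a transitive role, and for (ii′), this uses Lemma 4(a). In all cases $\exists\rho.C$ is in $\mathrm{tp}(\mathrm{in}(u))=\mathrm{tp}(\mathrm{out}(u))$.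

For $C\sqsubseteq C'$ in $\mathcal T$ and $u\in C^F$ we get $\mathrm{in}(u)\in C^M\subseteq C'^M$, so $u\in C'^F$. Concept assertions hold since $\mathrm{in}(a^F)=a^M$. Role assertions hold because the core copies $M$ restricted to $I$. $\square$

## 8. Matches near the core, and matches away from it

It remains to show that no $p_q$ has a match in $F$. First we dispose of matches that touch the core; this settles all components with answer variables, however many transitive roles they use.

**Lemma 7.** Let $p=p_q$ for some CQ $q$ of $Q$. No match of $p$ in $F$ (with answer variables sent to $\bar a^F$) maps a variable to a core node. In particular, if $p$ contains an answer variable, then $p$ has no match in $F$.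

**Proof.** Suppose $h$ is such a match. If an edge of $F$ has an endpoint of length $j<K$, its other endpoint has length at most $j+1$: core edges and edges (i), (iii) join nodes of equal length, child edges add $1$ below length $K$, and (ii′) goes from length $1$ to length $2$. Core nodes have length $1$. As $p$ is connected with at most $k$ variables, every variable is at distance at most $k-1$ from one mapped to the core, so all $h(x)$ have length at most $k<K$. On nodes of length less than $K$ we have $\mathrm{in}=\mathrm{out}$. Hence (3) says that $\mathrm{in}$ maps every edge of this part of $F$ to an edge of $M$. It preserves concept names by definition and sends $a^F$ to $a^M$. So $\mathrm{in}\circ h$ is a match of $p$ in $M$, contradicting the choice of $p_q$. Finally, answer variables are always mapped to core nodes. $\square$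

From here to the end of Section 10, let $p\in\mathcal P$, let $h:p\to F$ be a homomorphism avoiding core nodes, and write $t=t_p$. We derive a contradiction. Since core nodes are avoided, every atom $r(x,y)$ with $r\in N_R$ is mapped to a child edge, and every atom $t(x,y)$ to an edge of kind (ii) or (iii).

**Lemma 8.** $p$ is leveled.

**Proof.** Here the counter does its work. Put $\delta(r)=1$ for $r\in N_R$ and $\delta(t)=0$. For every atom $\rho(x,y)$ of $p$,
$$\kappa(h(y))=\kappa(h(x))+\delta(\rho)\quad\text{in }\mathbb Z/(k+1).\tag{4}$$
Indeed, an $r$-child has counter one higher than its parent, a $t$-child has the counter of its parent, and two nodes joined by (iii) both have the counter of their common parent.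

Choose a spanning tree of the graph of $p$ and one atom for each of its edges. Put $\lambda(x_*)=0$ at some variable $x_*$ and define $\lambda$ along the tree so that $\lambda(y)=\lambda(x)+\delta(\rho)$ for each chosen atom $\rho(x,y)$. By (4), $\lambda(x)\equiv\kappa(h(x))-\kappa(h(x_*))$ modulo $k+1$ for all $x$. Now let $\rho(x,y)$ be any atom of $p$. By (4), the integer $\lambda(y)-\lambda(x)-\delta(\rho)$ is divisible by $k+1$. Tree paths have at most $k-1$ edges, so $|\lambda(y)-\lambda(x)|\le k-1$, and this integer has absolute value at most $k$. So it is $0$. $\square$

Let $\lambda$ now be the leveling fixed in Section 5. Any two levelings of the connected $p$ differ by a constant, so nothing depends on the choice.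

## 9. Stems and shared suffixes

In a tree, two variables of the same level that are joined by a walk through deeper levels would sit at the same place, up to the choice inside one $t$-group. In $F$ this is true only for the recent history. This section measures how much history is shared.

**Definition (stem).** For a non-core node $u$, let $\mathrm{st}(u)$ be $u$ without its last letter if $u$ is $t$-entered, and $\mathrm{st}(u)=u$ otherwise.

So the stem of a node names its $t$-group: the stem of a $t$-child $\mathrm{suf}_{K-1}(v)\ell$ is $\mathrm{suf}_{K-1}(v)$, the recent part of the parent.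

**Lemma 9.** Let $x_0,\dots,x_l$ be a walk in $p$ with $\lambda(x_0)=\lambda(x_l)$ and $\lambda(x_0)\le\lambda(x_i)\le\lambda(x_0)+\mu$ for all $i$, where $0\le\mu\le k-1$. Then
$$\mathrm{suf}_{K-2\mu-1}(\mathrm{st}(h(x_0)))=\mathrm{suf}_{K-2\mu-1}(\mathrm{st}(h(x_l))).$$

**Proof.** Induction on $\mu$. Write $u_i=h(x_i)$. It suffices to compare $u_i$ and $u_{i'}$ for positions $i<i'$ of level $\lambda(x_0)$ with no position of that level strictly between them.

**Step 1: sideways moves, $i'=i+1$.** This step treats two neighbors on the same level. They share a role atom, and since the level does not change it is a $t$-atom. So $u_i,u_{i'}$ are joined, in one direction or the other, by an edge of kind (ii) or (iii). For an edge (ii) from $u$, which is not $t$-entered, to $\mathrm{suf}_K(u\ell)$, the stems are $u$ and $\mathrm{suf}_{K-1}(u)$. For an edge (iii) both stems are $\mathrm{suf}_{K-1}(v)$ for the common parent $v$. In both cases $\mathrm{suf}_{K-1}$ of the stems agree, hence so do $\mathrm{suf}_{K-2\mu-1}$. If $\mu=0$, only this case occurs.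

This is where it matters that $p$ has only one transitive role. If $s\ne t$ were a second one, $u$ a node entered by some $r\in N_R$ and $u'$ an $s$-child of $u$, then $\mathrm{st}(u)=u$ and $\mathrm{st}(u')=u'$ would have last letters with different roles.

**Step 2: excursions, $i'>i+1$.** This step treats a walk that goes deeper and comes back; here $\mu\ge1$. The moves from $x_i$ to $x_{i+1}$ and from $x_{i'}$ to $x_{i'-1}$ raise the level by one, so $p$ has atoms $r(x_i,x_{i+1})$ and $r'(x_{i'},x_{i'-1})$ with $r,r'\in N_R$. The walk $x_{i+1},\dots,x_{i'-1}$ has endpoints of level $\lambda(x_0)+1$ and all levels in $[\lambda(x_0)+1,\lambda(x_0)+\mu]$. The nodes $u_{i+1}=\mathrm{suf}_K(u_i\ell)$ and $u_{i'-1}=\mathrm{suf}_K(u_{i'}\ell')$ are entered by non-transitive roles, so they equal their stems. Put $N=K-2(\mu-1)-1=K-2\mu+1\le K$. The induction hypothesis for $\mu-1$ gives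
$$\mathrm{suf}_N(u_i\ell)=\mathrm{suf}_N(u_{i'}\ell').$$
Hence $\ell=\ell'$ and $\mathrm{suf}_{N-1}(u_i)=\mathrm{suf}_{N-1}(u_{i'})$. Since $N-1=K-2\mu\ge4$, the last letters of $u_i$ and $u_{i'}$ agree, so both or neither are $t$-entered. Dropping the last letter of both, or of neither, gives $\mathrm{suf}_{N-2}(\mathrm{st}(u_i))=\mathrm{suf}_{N-2}(\mathrm{st}(u_{i'}))$, and $N-2=K-2\mu-1$. $\square$

Each level of an excursion costs two letters: one for the non-transitive step, one for a possible $t$-step before it. Levels of $p$ span at most $k-1$, so with $\mu\le k-1$ and (1) at least $K-2(k-1)-1=3$ letters survive: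
$$\text{if }x\in P_y\text{ and }\lambda(x)=\lambda(y),\text{ then }\mathrm{suf}_3(\mathrm{st}(h(x)))=\mathrm{suf}_3(\mathrm{st}(h(y))).\tag{5}$$

## 10. Carrying the match back to $M$

The map $\mathrm{in}\circ h$ is not a homomorphism into $M$: an edge into $u$ concerns $\mathrm{in}(u)$ and a child edge out of $u$ concerns $\mathrm{out}(u)$, and these may differ. So we rebuild a match in $M$ from the deepest level upward. On one level a direct definition works. Each deeper fragment hangs on a single element of $M$ by a single role, and $\Xi$ tells us that it can be hung there.

**Lemma 10.** Let $y\in\mathrm{var}(p)$.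

(A) There is a homomorphism $f:p|P_y\to M$.

(B) If $y$ has an incoming non-transitive atom, then $y\in\Theta(\mathrm{in}(h(y)))$.

**Proof.** Simultaneous induction on $\max_{P_y}\lambda-\lambda(y)$. Let $X_0=\{x\in P_y:\lambda(x)=\lambda(y)\}$.

**Step 1: the top level.** This step defines $f$ on $X_0$ and checks the atoms inside $X_0$. For $x\in X_0$ put
$$f(x)=\begin{cases}\mathrm{in}(h(x)) & \text{if }h(x)\text{ is $t$-entered},\\ \mathrm{out}(h(x)) & \text{otherwise.}\end{cases}$$
A concept atom $A(x)$ gives $\mathrm{in}(h(x))\in A^M$, and $A\in\mathrm{cl}$, so it is preserved because $\mathrm{tp}(\mathrm{in}(h(x)))=\mathrm{tp}(\mathrm{out}(h(x)))$. Role atoms inside $X_0$ do not change the level, so they are $t$-atoms $t(x,x')$. If the edge $(h(x),h(x'))$ is of kind (ii), then $h(x)$ is not $t$-entered and $h(x')$ is, so $f(x)=\mathrm{out}(h(x))$ and $f(x')=\mathrm{in}(h(x'))\in Z_t(\mathrm{out}(h(x)))$, and Lemma 4(a) gives $(f(x),f(x'))\in t^M$. If it is of kind (iii), both nodes are $t$-entered and $(\mathrm{in}(h(x)),\mathrm{in}(h(x')))\in t^M$ by definition of (iii).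

**Step 2: the deeper parts are fragments $P_{y'}$.** This step prepares the induction. Let $Y$ be a connected component of $p$ restricted to $\{x\in P_y:\lambda(x)>\lambda(y)\}$. Take a walk from $y$ into $Y$ with all levels $\ge\lambda(y)$, and let $x$ be its variable at the last position of level $\lambda(y)$. All later variables lie in $P_y$ on deeper levels and are connected to the end of the walk, so they lie in $Y$. The next variable $y'\in Y$ has level $\lambda(y)+1$ and is entered by an atom $r(x,y')$ with $r\in N_R$ and $x\in X_0$.

Then $Y=P_{y'}$. Indeed, a walk from $y'$ with levels $\ge\lambda(y')$ stays in $P_y$ and on levels above $\lambda(y)$, hence in the component $Y$. Conversely, $Y$ is connected and has only levels $\ge\lambda(y')$. In particular the induction hypothesis applies to $y'$.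

There are no atoms between different components of this kind, so the atoms joining $Y$ to $P_y\setminus Y$ join it to $X_0$. They change the level, so they are exactly non-transitive atoms $r_i(x_i,y_i)$ with $x_i\in X_0$ and $y_i\in Y$, $\lambda(y_i)=\lambda(y')$. So $y_i\in R_{y'}$. The atom $r(x,y')$ is one of them.

**Step 3: all attachments coincide.** This step shows that the $x_i$ get a common image. All $y_i$ lie in $P_{y'}$ at level $\lambda(y')$. The nodes $h(y_i)$ are entered by non-transitive roles, so they equal their stems, and by (5) they have the same $\mathrm{suf}_3$. By (2), $h(y_i)=\mathrm{suf}_{K-1}(h(x_i))\ell_i$, where $\ell_i$ is the last letter of $h(y_i)$. So all $\ell_i$ equal one letter $\ell=(e,(r,C),c,o)$. Hence all $r_i$ equal $r$, and $\mathrm{out}(h(x_i))=e$ for all $i$. Comparing the second-to-last letters, all $h(x_i)$ have the same last letter. Whether $h(x_i)$ is $t$-entered, and its in- and out-values, are determined by this letter. So all $f(x_i)$ equal one element $m_1\in\{\mathrm{in}(h(x_i)),\mathrm{out}(h(x_i))\}$, and $m_1\sim\mathrm{out}(h(x_i))=e$.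

**Step 4: hanging the fragment on $m_1$.** This step extends $f$ to $Y$. By induction (B), $y'\in\Theta(\mathrm{in}(h(y')))$. Also $\mathrm{in}(h(y'))=w(e,r,C)$ is an $r$-successor of $e$ in $M$. Hence $(r,y')\in\Xi(e)=\Xi(m_1)$, the last equality because $m_1\sim e$. So there is $m'$ with $(m_1,m')\in r^M$ and $y'\in\Theta(m')$, that is, a homomorphism $f_Y:p|Y\to M$ mapping all of $R_{y'}$ to $m'$. Extend $f$ by $f_Y$. The atoms $r(x_i,y_i)$ are satisfied, since $f(x_i)=m_1$ and $f(y_i)=m'$. Doing this for all components $Y$ gives a homomorphism on $P_y=X_0\cup\bigcup Y$. This proves (A).

**Step 5: the entry points.** This step proves (B) with the map $f$ just built. Suppose $y$ has an incoming non-transitive atom, and let $x\in R_y$. Both $h(x)$ and $h(y)$ are entered by non-transitive roles, so they equal their stems, and by (5) their last letters agree. They are not $t$-entered, so $f(x)=\mathrm{out}(h(x))=\mathrm{out}(h(y))=:m_0$. Thus $f$ maps all of $R_y$ to $m_0$, and $y\in\Theta(m_0)$. As $m_0\sim\mathrm{in}(h(y))$, we get $y\in\Theta(\mathrm{in}(h(y)))$. $\square$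

**Proof of Theorem 1.** Let $y$ be a variable of minimal level in $p$. Since $p$ is connected, $P_y=\mathrm{var}(p)$. Lemma 10(A) gives a match of $p$ in $M$, contradicting the choice of $p$. So no $p\in\mathcal P$ has a match in $F$ that avoids the core, and by Lemma 7 no $p_q$ at all has a match touching the core, nor any match if it has an answer variable. Hence no $p_q$ has a match in $F$, and $F\not\models Q(\bar a)$. By Lemma 6, $F\models\mathcal K$, and by Step 1 of Section 7, $|\Delta^F|\le2^{\mathrm{poly}}$. $\square$

With Section 2 this also proves Corollary 2.

## 11. Comparing addresses by chain length: coNExpTime-hardness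

We prove Theorem 3(1) by a reduction from the following NExpTime-hard tiling problem (Börger–Grädel–Gurevich, *The Classical Decision Problem*, 1997, Sect. 6.1; Tobies, JAIR 12, 2000). Given a finite set $\mathbb T$ of tiles, $H,V\subseteq\mathbb T^2$, $N$ in unary, and an initial word $w_0\cdots w_{s-1}$ over $\mathbb T$ with $s\le2^N$, written out, is there $\tau:\{0,\dots,2^N-1\}^2\to\mathbb T$ that satisfies $H$ horizontally and $V$ vertically (modulo $2^N$), with $\tau(i,0)=w_i$ for $i<s$?

The plan: the KB produces a tree with $2^{2N}$ leaves, one for each grid position, and the query looks for two neighboring leaves with incompatible tiles. The difficulty is to say, in a polynomial-size query, that two leaves agree on a bit. A transitive role can only bound path lengths from below, since a $t$-chain with many steps needs a long path. So each bit is coded by the distance of two marked elements from the leaf, and these are tested with chains of one fixed length from two possible starting points.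

Let $D=2N$. Positions $1,\dots,N$ are the bits of the first coordinate and $N+1,\dots,2N$ those of the second, most significant first. The role $t$ is transitive and $e$ is non-transitive. The concept names are $L_0,\dots,L_D$, $B_i,\bar B_i,P_i^+,P_i^-,W_i,W_i'$ for $1\le i\le D$, and the tiles.

**Step 1: the TBox.** It generates the tree, the bits, the tiles and the distance markers.

1. $L_j\sqsubseteq\exists t.(L_{j+1}\sqcap B_{j+1})\sqcap\exists t.(L_{j+1}\sqcap\bar B_{j+1})$ for $0\le j<D$;
2. $B_i\sqsubseteq\forall t.B_i$ and $\bar B_i\sqsubseteq\forall t.\bar B_i$;
3. $L_D\sqsubseteq\bigsqcup_{T\in\mathbb T}T$;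
4. $L_D\sqcap B_i\sqsubseteq\exists t.\exists t.P_i^+\sqcap\exists t.P_i^-$ and $L_D\sqcap\bar B_i\sqsubseteq\exists t.P_i^+\sqcap\exists t.\exists t.P_i^-$;
5. for $i<s$: $L_D\sqcap(\text{the }B/\bar B\text{-conjunction of address }(i,0))\sqsubseteq w_i$.

**Step 2: the ABox.** It provides the starting points of the chains. It contains $L_0(a)$ and, for $1\le i\le D$ and $b\in\{0,1\}$, the facts $t(w_0^i,w_1^i)$, $t(w_1^i,a)$, $t(w_0'^i,w_1'^i)$, $t(w_1'^i,a)$, $W_i(w_b^i)$, $W_i'(w_b'^i)$, $e(w_0^i,w_1'^i)$, $e(w_1^i,w_0'^i)$.

**Step 3: the query.** It looks for a tiling error. Let $\mathrm{Ch}(c,d)$ be a chain of exactly $D+3$ $t$-atoms from $c$ to $d$ with fresh intermediate variables. Let $\mathrm{Eq}_i(x,y)$, with fresh $w,w',u,v,u',v'$, consist of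
$$\begin{aligned}&W_i(w),\ W_i'(w'),\ e(w,w'),\\ &\mathrm{Ch}(w,u),\ P_i^+(u),\ t(x,u),\quad \mathrm{Ch}(w,v),\ P_i^+(v),\ t(y,v),\\ &\mathrm{Ch}(w',u'),\ P_i^-(u'),\ t(x,u'),\quad \mathrm{Ch}(w',v'),\ P_i^-(v'),\ t(y,v').\end{aligned}$$
The answer variable is $z$, instantiated by $a$. For each $(T,T')\in\mathbb T^2\setminus H$ and each $0\le j\le N$ there is a disjunct with the atoms

- $t(z,x),\ t(z,y),\ L_D(x),\ L_D(y),\ T(x),\ T'(y)$;
- $\mathrm{Eq}_i(x,y)$ for $i\in\{1,\dots,j-1\}\cup\{N+1,\dots,2N\}$;
- $\bar B_j(x),B_j(y)$ if $j\ge1$, and $B_i(x),\bar B_i(y)$ for $j<i\le N$.

It says that $y$ is the horizontal successor of $x$: a common prefix, then $0$ changes to $1$ at position $j$ and all later bits change from $1$ to $0$, and $j=0$ is the wrap-around. There are analogous disjuncts for $V$, with the roles of the two coordinates exchanged. The UCQ has polynomial size. Each disjunct is connected and contains $z$, so the UCQ is rooted, and it uses only one transitive role, $t$.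

**Step 4: a tiling gives a finite countermodel.** This step shows that a tiling prevents finite entailment, and hence entailment. Let $\tau$ be a tiling. Take the finite structure with the following immediate edges: the tree of words in $\{0,1\}^{\le D}$ with root $a$; for each leaf $\alpha$ and each $i$, a path of $1+\alpha_i$ steps from $\alpha$ to a $P_i^+$-node and a path of $1+(1-\alpha_i)$ steps from $\alpha$ to a $P_i^-$-node, through separate intermediate nodes; and $w_0^i\to w_1^i\to a$, $w_0'^i\to w_1'^i\to a$. Let $t$ be the transitive closure of the immediate edges. $L_j$ holds at level $j$ of the tree. $B_i$ (resp. $\bar B_i$) holds at the tree nodes of level $\ge i$ with $i$-th bit $1$ (resp. $0$) and at all nodes below them. Leaf $\alpha$ carries exactly the tile $\tau(\alpha)$, and $W_i,W_i',e$ are as in the ABox. All axioms are satisfied by construction; for the fourth group, a leaf with $\alpha_i=1$ has its $P_i^+$-node two steps below and its $P_i^-$-node one step below, and conversely for $\alpha_i=0$.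

The graph of immediate edges is acyclic with at most one path between any two nodes. So a $t$-chain of $D+3$ steps from $c$ to $d$ exists only if the path from $c$ to $d$ has length at least $D+3$. Suppose a disjunct matches, with any value of $z$. Then $x,y$ are mapped to leaves $\alpha,\beta$, and $u,u'$ (resp. $v,v'$) to the marked nodes below $\alpha$ (resp. $\beta$). For each $\mathrm{Eq}_i$ in the disjunct there are two options.

- $w\mapsto w_0^i$ and $w'\mapsto w_1'^i$. The paths from $w_1'^i$ to the $P_i^-$-nodes below $\alpha,\beta$ have lengths $1+D+1+(1-\alpha_i)$ and $1+D+1+(1-\beta_i)$. Both are at least $D+3$ only if $\alpha_i=\beta_i=0$.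
- $w\mapsto w_1^i$ and $w'\mapsto w_0'^i$. The paths from $w_1^i$ to the $P_i^+$-nodes below $\alpha,\beta$ have lengths $1+D+1+\alpha_i$ and $1+D+1+\beta_i$. Both are at least $D+3$ only if $\alpha_i=\beta_i=1$.

So $\alpha_i=\beta_i$. Hence $\beta$ is the horizontal (resp. vertical) successor of $\alpha$, and $(\tau(\alpha),\tau(\beta))=(T,T')\notin H$ (resp. $\notin V$), a contradiction. So the query is not finitely entailed.

**Step 5: no tiling, then entailment in every model.** This step is the converse, for finite and infinite models alike. Consider any model. For each address $\alpha\in\{0,1\}^D$ follow witnesses $a=v_0,v_1,\dots,v_D=:x_\alpha$ with $(v_j,v_{j+1})\in t$, where $v_j$ satisfies $L_j$ and, for $j\ge1$, also $B_j$ if $\alpha_j=1$ and $\bar B_j$ if $\alpha_j=0$. Then $x_\alpha$ satisfies $L_D$ and, by the second group of axioms and transitivity, $B_j$ or $\bar B_j$ according to $\alpha_j$ for every $j$. Define $\tau$ as follows. For $i<s$ put $\tau(i,0)=w_i$; by the fifth group, $w_i$ holds at $x_{(i,0)}$, whether or not other tile concepts hold there too. For every other $\alpha$ let $\tau(\alpha)$ be any tile concept true at $x_\alpha$; one exists by the third axiom.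 So $\tau(\alpha)$ is true at $x_\alpha$ for all $\alpha$, and $\tau$ satisfies the initial condition. As no tiling exists, $\tau$ violates $H$ at some horizontal neighbors or $V$ at some vertical neighbors $\alpha,\beta$. We claim that the corresponding disjunct matches with $z\mapsto a$, $x\mapsto x_\alpha$, $y\mapsto x_\beta$.

The atoms outside the $\mathrm{Eq}_i$ are clear. For $\mathrm{Eq}_i$ we have $\alpha_i=\beta_i=b$. If $b=1$, take $w\mapsto w_1^i$ and $w'\mapsto w_0'^i$; if $b=0$, take $w\mapsto w_0^i$ and $w'\mapsto w_1'^i$. If $b=1$, the fourth group provides, after each of $x_\alpha,x_\beta$, a $P_i^+$-element two $t$-steps away and a $P_i^-$-element one $t$-step away; if $b=0$, conversely. By transitivity all these are $t$-successors of $x_\alpha$ resp. $x_\beta$. Chains of exactly $D+3$ steps exist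

- from the individual with subscript $1$ to the elements two steps after $x_\alpha,x_\beta$: $1+D+2$ steps;
- from the individual with subscript $0$ to the elements one step after $x_\alpha,x_\beta$: $2+D+1$ steps.

For $b=1$ these are the $P_i^+$-chains from $w_1^i$ and the $P_i^-$-chains from $w_0'^i$. For $b=0$ they are the $P_i^-$-chains from $w_1'^i$ and the $P_i^+$-chains from $w_0^i$. So $\mathrm{Eq}_i$ is matched.

**Step 6: conclusion.** Non-tileability thus reduces in polynomial time to entailment, finite and unrestricted alike. In Step 4 the value of $z$ was arbitrary, so $z$ may be quantified existentially without changing the argument; this gives the Boolean version. Together with Corollary 2, both problems are coNExpTime-complete. This proves Theorem 3(1). $\square$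

## 12. Only the roles in the query need to be noetherian

We prove Theorem 3(2). Finite models have noetherian transitive roles, so if $\bar a$ is an answer in every model in which the transitive roles occurring in $Q$ are noetherian, then $\mathcal K\models_{\rm fin}Q(\bar a)$. For the other direction, let $M\models\mathcal K$ with $M\not\models Q(\bar a)$, where the transitive roles occurring in $Q$ are noetherian in $M$. We produce a finite countermodel.

**Step 1: enlarge the other roles.** This step makes the remaining transitive roles depend on types only. For each transitive $s$ in $\mathcal K$ not occurring in $Q$, replace $s^M$ by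
$$s'=\{(m,m'):\text{ for all }\exists s.C\in\mathrm{cl},\ m'\in C^M\cup(\exists s.C)^M\Rightarrow m\in(\exists s.C)^M\}.$$
First, $s^M\subseteq s'$: if $(m,m')\in s^M$ and $m'\in C^M$, then $m\in(\exists s.C)^M$ directly, and if $m'\in(\exists s.C)^M$, then $m\in(\exists s.C)^M$ because $s^M$ is transitive. In particular role assertions remain true. Second, $s'$ is transitive: if $(m,m'),(m',m'')\in s'$ and $m''\in C^M\cup(\exists s.C)^M$, then $m'\in(\exists s.C)^M$, hence $m\in(\exists s.C)^M$.

**Step 2: nothing visible changes.** This step shows that we still have a countermodel. By induction, extensions of concepts in $\mathrm{cl}$ do not change. The only case to check is $\exists s.C$: an $s'$-successor in $C^M$ forces membership in $(\exists s.C)^M$ by definition of $s'$, and conversely $s^M\subseteq s'$ keeps the old witnesses. So the new structure is a model of $\mathcal K$. The query does not mention the changed roles, so it still fails.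

**Step 3: $s'$ is noetherian.** This step makes Theorem 1 applicable. Whether $(m,m')\in s'$ depends only on $\mathrm{tp}(m)$ and $\mathrm{tp}(m')$, and there are finitely many types. Let $(v_i,v_{i+1})\in s'$ for all $i$, and choose $i<j$ with $\mathrm{tp}(v_i)=\mathrm{tp}(v_j)$. If $j>i+1$, then $(v_{i+1},v_j)\in s'$ by transitivity, hence $(v_{i+1},v_i)\in s'$. If $j=i+1$, then $(v_i,v_{i+1})\in s'$ and equality of the two types give $(v_{i+1},v_i)\in s'$. So not all steps are one-way.

Now all transitive roles in $\mathcal K,Q$ are noetherian; transitive role names outside $\mathcal K,Q$ play no part and may be taken empty. Theorem 1 yields a finite countermodel. If $Q$ mentions no transitive role, then $Q$ is admissible and the condition on $M$ is void, so finite and unrestricted entailment coincide. This proves Theorem 3(2). $\square$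

*Check on Section 1.* There $t$ occurs in the query, so the statement does not allow $(\mathbb N,<)$ as a countermodel. If the query is changed to one without $t$, it does: here $\exists t.A\in\mathrm{cl}$ holds everywhere in $(\mathbb N,<)$, so the enlarged relation is the full relation on $\mathbb N$, which is noetherian.

## 13. Models with at least $2^D$ elements

We prove Theorem 3(3). Let $\mathcal K_D$ consist of the first two groups of TBox axioms of Section 11 (now for any $D\ge1$), the axioms $B_i\sqcap\bar B_i\sqsubseteq\bot$ for $1\le i\le D$, where $\bot$ abbreviates $\neg\top$, and the ABox $\{L_0(a)\}$. There are $O(D)$ axioms of constant length, with names whose indices take $O(\log D)$ symbols, so the size is $O(D\log D)$.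

In every model the elements $x_\alpha$, $\alpha\in\{0,1\}^D$, are defined as in Step 5 of Section 11, using only the first two groups of axioms. If $\alpha_i\ne\beta_i$, one of $x_\alpha,x_\beta$ satisfies $B_i$ and the other $\bar B_i$, so they are distinct. Hence every model has at least $2^D$ elements.

The binary tree of words in $\{0,1\}^{\le D}$ with root $a$, with $t$ the transitive closure of the child relation and $L_j,B_i,\bar B_i$ as in Step 4 of Section 11, is a finite model of $\mathcal K_D$. Let $X$ be a fresh concept name, empty in this model. Then the fixed atomic query $X(z)$ with $z\mapsto a$ is not finitely entailed by any $\mathcal K_D$, and each of its countermodels, being a model of $\mathcal K_D$, has at least $2^D$ elements. This proves Theorem 3(3). $\square$
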